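# Ramsey-type graph 2-coloring does not imply Ramsey-type weak König's lemma

## 1. Trees, graphs, and their homogeneous sets

We work in second-order arithmetic over $\mathsf{RCA}_0$, whose axioms are the basic axioms, $\Sigma^0_1$-induction, and $\Delta^0_1$-comprehension. A *Turing ideal* is a nonempty class of subsets of $\mathbb N$ closed under $\oplus$ and closed downward under $\le_T$. An $\omega$-model (a model whose first-order part is the standard $\mathbb N$) satisfies $\mathsf{RCA}_0$ exactly when its second-order part is a Turing ideal. For example, the computable sets form a Turing ideal. If $X_0\le_T X_1\le_T\cdots$, then so does $\{Z:\exists s\ Z\le_T X_s\}$.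

**Definition (homogeneous for a string, for a tree).** Let $\sigma\in 2^{<\mathbb N}$. A set $H\subseteq\mathbb N$ is *homogeneous for $\sigma$* if there is $c<2$ such that $\sigma(i)=c$ for every $i\in H$ with $i<|\sigma|$. A set $H$ is *homogeneous for an infinite tree* $T\subseteq 2^{<\mathbb N}$ if the tree $\{\sigma\in T: H\text{ is homogeneous for }\sigma\}$ is infinite.

**Example.** Let $T$ consist of all $\sigma$ with $\sigma(2i)\ne\sigma(2i+1)$ whenever $2i+1<|\sigma|$. The even numbers are homogeneous for $T$, as the strings $0101\cdots$ show. No homogeneous set contains both $0$ and $1$, because every $\sigma\in T$ of length at least $2$ takes different values there.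

**Definition ($\mathsf{RWKL}$).** *Ramsey-type weak König's lemma*, $\mathsf{RWKL}$, says that for every infinite subtree $T\subseteq 2^{<\mathbb N}$ there is an infinite set $H$ that is homogeneous for $T$. In the example above, the set of even numbers is a solution. We are not asked for a path through $T$, only for an infinite set of positions at which a path could be constant.

**Definition (locally $k$-colorable).** A graph $G=(V,E)$ is *locally $k$-colorable* if for every finite $V_0\subseteq V$ the induced subgraph $G\restriction V_0$ is $k$-colorable.

**Example.** An infinite path is locally 2-colorable. A graph containing a 5-cycle is not locally 2-colorable, although the 5-cycle itself is 3-colorable.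

**Definition ($k$-homogeneous).** A set $H\subseteq V$ is *$k$-homogeneous for $G$* if for every finite $V_0\subseteq V$ there is a $k$-coloring of $G\restriction V_0$ that gives every vertex of $V_0\cap H$ color $0$.

**Example.** On the path $0-1-2-3$ the set $\{0,2\}$ is 2-homogeneous. The set $\{0,3\}$ is not, since every 2-coloring of the path gives $0$ and $3$ different colors. It is 3-homogeneous: use the colors $0,1,2,0$ along the path and restrict.

**Definition ($\mathsf{RCOLOR}_k$).** $\mathsf{RCOLOR}_k$ says that for every infinite, locally $k$-colorable graph $G=(V,E)$ there is an infinite $H\subseteq V$ that is $k$-homogeneous for $G$. For instance, if $V=\mathbb N$ and the edges are $\{2i,2i+1\}$, the even numbers are a solution for $k=2$.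

**Definition (DNC, $\mathsf{DNR}$).** A function $f:\mathbb N\to\mathbb N$ is *DNC* (diagonally noncomputable) if $f(n)\ne\varphi_n(n)$ whenever $\varphi_n(n)\downarrow$. The statement $\mathsf{DNR}$ says that for every $X$ there is a function DNC relative to $X$.

**Example.** No computable function is DNC: if $f=\varphi_e$ is total, then $f(e)=\varphi_e(e)$. The halting set computes a DNC function: let $f(n)=\varphi_n(n)+1$ if $\varphi_n(n)\downarrow$, and $f(n)=0$ otherwise.

**Definition ($W$-avoiding).** For $W\subseteq\mathbb N^2$, a total function $f$ is *$W$-avoiding* if $(n,f(n))\notin W$ for all $n$.

**Example.** If $W=\{(n,0):n\in\mathbb N\}$, the $W$-avoiding functions are those that never take the value $0$. For the c.e. set $W=\{(n,v):\varphi_n(n)\downarrow=v\}$, being $W$-avoiding means exactly being DNC.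

Two facts are taken as background. Over $\mathsf{RCA}_0$, $\mathsf{RCOLOR}_k$ is equivalent to $\mathsf{RWKL}$ for every standard $k\ge3$, and $\mathsf{RCA}_0\vdash\mathsf{RWKL}\to\mathsf{RCOLOR}_2$. So with at least three colors the graph principle has the full strength of the tree principle, and with two colors it has at most that strength. The problem, from Laurent Bienvenu, Ludovic Patey, Paul Shafer, "On the logical strengths of partial solutions to mathematical problems", arXiv:1411.5874 (2014), asks about the remaining direction:

$$\text{Does } \mathsf{RCA}_0\vdash\mathsf{RCOLOR}_2\to\mathsf{RWKL}\,?$$

The answer is no. The separation comes from two theorems.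

**Theorem A.** Let $X\subseteq\mathbb N$, let $W_j$ ($j\in\mathbb N$) be $\Sigma^0_1(X)$ subsets of $\mathbb N^2$, and suppose that for no $j$ does $X$ compute a $W_j$-avoiding function. Let $G$ be an $X$-computable infinite locally 2-colorable graph. Then there is an infinite 2-homogeneous $H$ for $G$ such that for no $j$ does $X\oplus H$ compute a $W_j$-avoiding function. In particular, if $X$ computes no DNC function, then $H$ can be chosen so that $X\oplus H$ computes none.

**Theorem B.** There is an $\omega$-model of $\mathsf{RCA}_0+\mathsf{RCOLOR}_2$ in which $\mathsf{RWKL}$ and $\mathsf{DNR}$ fail.

The last two sections prove a supplement, Theorem C, which compares $\mathsf{RCOLOR}_2$ with $\mathsf{COH}$, $\mathsf{DNR}$ and $\mathsf{WWKL}$. It is stated there.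

## 2. Parity of walks, and graphs small enough to solve by hand

Let $G$ be an infinite locally 2-colorable graph. A closed walk of odd length would make the subgraph induced on its vertices non-2-colorable, so there is none. Hence all walks between two given vertices of one component have the same parity. Call $x,y$ **aligned** if they are joined by a walk of even length and **opposed** if they are joined by a walk of odd length. On the path $0-1-2-3$, the vertices $0,2$ are aligned and $0,3$ are opposed.

Two vertices in the same component are exactly one of aligned or opposed; two vertices in different components are neither. Concatenating walks shows that aligned is an equivalence relation, that aligned composed with opposed gives opposed, and that opposed composed with opposed gives aligned. If $G$ is $X$-computable, both relations are $\Sigma^0_1(X)$, because one searches for the walk.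

**Lemma 1.** $H$ is 2-homogeneous for $G$ if and only if no two elements of $H$ are opposed.

*Proof.* Suppose $x,y\in H$ are joined by an odd walk with vertex set $V_0$. Every 2-coloring of $G\restriction V_0$ gives $x$ and $y$ different colors, so $H$ is not 2-homogeneous. Conversely, suppose no two elements of $H$ are opposed, let $V_0$ be finite, and take a 2-coloring of $G\restriction V_0$. Two elements of $H$ in the same component of $G\restriction V_0$ are joined by a walk. It is not odd, so it is even, and they have equal color. Flipping the two colors on those components of $G\restriction V_0$ where the elements of $H$ have color $1$ gives all of $V_0\cap H$ color $0$. $\square$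

From now on "homogeneous", for subsets of the graph, means 2-homogeneous. Here are the simplest cases for a computable $G$ on $\mathbb N$.

**An infinite component.** If the component of $v$ is infinite, then one of the c.e. sets $\{y:y\text{ aligned with }v\}$, $\{y:y\text{ opposed to }v\}$ is infinite. Its elements are pairwise aligned, so it is homogeneous, and it has an infinite computable subset.

**Computable finite components.** If every component is finite and the component of $x$ can be computed from $x$, then the set of those $x$ that are least in their component is computable. It is infinite, since there are infinitely many components, and it is homogeneous, since it has one element per component.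

So the only difficulty is with graphs whose components are finite but cannot be recognized as complete. Two vertices that look unrelated may be linked later, with either parity. The next example shows that this does happen.

**Example 1 (a computable locally 2-colorable graph with no infinite c.e. homogeneous set).** Let $W_0,W_1,\dots$ here list the c.e. subsets of $\mathbb N$, and start with $G_0$, the graph on $\mathbb N$ with no edges. At stage $s$, look for the least $e\le s$ that has not acted and for which there are $x_1<x_2<s$ in $W_{e,s}$, in different components of $G_s$, both components having minimum $\ge e$. If there is one, choose such $x_1,x_2$ and let $e$ act: add a path $x_1-n_1-n_2-x_2$ of length $3$, where $n_1,n_2$ are distinct numbers larger than $s$ and larger than every endpoint of an edge of $G_s$. Otherwise do nothing. Let $G=\bigcup_sG_s$. We check four things.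

The graph is computable: the larger endpoint $y$ of an edge added at stage $s$ is one of the new vertices, so $s<y$, and the edge is already in $G_y$. It is locally 2-colorable: an action connects two different components through previously isolated vertices, so after flipping the coloring on one of the two components the coloring extends to the path, and every $G_s$ is 2-colorable.

All components are finite. The component of $v$ in $G_s$ contains $v$, so its minimum is at most $v$. It is therefore enlarged only when $v$ itself is used as a new vertex, which happens at most once, or by actions of indices $e\le v$. Each index acts at most once, and each action adds finitely many vertices.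

Finally, let $W_e$ be infinite. Only finitely many components of $G$ have minimum $<e$ and all components are finite, so $W_e$ has two elements in different components of $G$ with minimum $\ge e$. Components of $G_s$ are contained in components of $G$, so these two elements are suitable witnesses at every large stage $s$. Hence $e$ acts, at the latest once the smaller indices have finished, and then $W_e$ contains two opposed elements and is not homogeneous.

## 3. A tree whose homogeneous sets compute DNC functions, and the reduction to Theorem A

To separate the two principles we look for a kind of information that every solution to a certain instance of $\mathsf{RWKL}$ must carry, and that solutions to $\mathsf{RCOLOR}_2$ can avoid. The information is a DNC function.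

**Lemma 2.** There is a computable infinite tree $T\subseteq 2^{<\mathbb N}$ such that every infinite set homogeneous for $T$ computes a DNC function.

*Proof.* Identify finite sets with their codes. Put $\sigma\in T$ if and only if for every $m$ such that $\varphi_m(m)$ converges within $|\sigma|$ steps to (a code of) a set $F\subseteq\{0,\dots,|\sigma|-1\}$ with $|F|=m+3$, the string $\sigma$ is not constant on $F$.

We use the convention that $\varphi_m(m)$ cannot converge in fewer than $m+1$ steps, so only $m<|\sigma|$ need be considered and $T$ is computable. It is closed under initial segments: if $\tau\preceq\sigma\in T$ and $m,F$ are as in the definition for $\tau$, they are also as in the definition for $\sigma$, so $\sigma$ is not constant on $F$. As $F\subseteq\{0,\dots,|\tau|-1\}$, neither is $\tau$. Among the strings of a given length, the fraction constant on a given set of size $m+3$ is $2\cdot2^{-(m+3)}$, so the fraction excluded from $T$ is at most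
$$\sum_m 2\cdot 2^{-(m+3)}=\tfrac12. \tag{1}$$
Hence $T$ has strings of every length and is infinite.

Let $H$ be infinite and homogeneous for $T$, and let $f(m)$ be the code of the set of the first $m+3$ elements of $H$. Then $f\le_TH$. Suppose $\varphi_m(m)\downarrow=f(m)$. No sufficiently long $\sigma\in T$ is constant on the set coded by $f(m)$, which is a subset of $H$. So no sufficiently long $\sigma\in T$ has $H$ homogeneous for it, and $\{\sigma\in T:H\text{ is homogeneous for }\sigma\}$ is finite, a contradiction. So $f$ is DNC. $\square$

**Proof of Theorem B from Theorem A.** The purpose is to close the computable sets under solutions to $\mathsf{RCOLOR}_2$ without ever computing a DNC function. Apply Theorem A with all $W_j$ equal to $\{(n,v):\varphi_n(n)\downarrow=v\}$. Let $X_0=\emptyset$, which computes no DNC function. Given $X_s$ computing no DNC function, and an $X_s$-computable infinite locally 2-colorable graph $G_s$, Theorem A gives an infinite 2-homogeneous $H_s$ for $G_s$ such that $X_{s+1}=X_s\oplus H_s$ computes no DNC function.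

The graphs are chosen so that every one gets its turn. Fix a surjection $s\mapsto(r,i)$ of $\mathbb N$ onto $\mathbb N^2$ with $r\le s$. Let $G_s$ be the $i$-th graph computable from $X_r$ if this is infinite and locally 2-colorable, and the edgeless graph on $\mathbb N$ otherwise. Since $r\le s$, $G_s$ is $X_s$-computable, and every infinite locally 2-colorable graph computable from some $X_r$ equals some $G_s$.

The Turing ideal $\mathcal I=\{Z:\exists s\ Z\le_TX_s\}$ is the second-order part of an $\omega$-model of $\mathsf{RCA}_0$. Being infinite, locally 2-colorable, or 2-homogeneous are arithmetical properties, hence absolute for $\omega$-models, so the model satisfies $\mathsf{RCOLOR}_2$. It contains no DNC function, so $\mathsf{DNR}$ fails. The computable tree $T$ of Lemma 2 is in $\mathcal I$ and has no infinite homogeneous set in $\mathcal I$, so $\mathsf{RWKL}$ fails. $\blacksquare$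

Therefore $\mathsf{RCA}_0\nvdash\mathsf{RCOLOR}_2\to\mathsf{RWKL}$. Since the witness is an $\omega$-model, the non-implication persists if full induction, or all true first-order arithmetic, is added to $\mathsf{RCA}_0$. It remains to prove Theorem A.

## 4. Standing assumptions and requirements

Fix $X$, $(W_j)$ and $G$ as in Theorem A.

**Normalizing the vertex set.** Let $v$ be the $X$-computable increasing enumeration of the vertex set, and pull the edge relation back along $v$. Then $H$ is homogeneous for the pulled-back graph if and only if $v[H]$ is homogeneous for $G$, and $X\oplus v[H]\equiv_TX\oplus H$ for all $H\subseteq\mathbb N$. So we may assume that the vertex set is $\mathbb N$.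

**Discarding the easy case.** If $G$ has an infinite $X$-computable homogeneous set $H$, then $X\oplus H\equiv_TX$ and Theorem A holds trivially. So from now on assume:

$$\text{(†)}\qquad G\text{ has no infinite }X\text{-computable homogeneous set.}$$

This has two consequences.

(a) Every component is finite. This is the argument of Section 2 relative to $X$: an infinite component gives an infinite $X$-c.e. homogeneous set, and that has an infinite $X$-computable subset.

(b) Every infinite $X$-computable set contains two opposed elements. Otherwise it would be homogeneous by Lemma 1.

Assumption (†) looks like bad news, but (b) will be the engine of the proof: it says that any infinite sequence we manage to compute must contain a link of a known kind.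

**Requirements.** Let $(\Psi_e,W^e)_{e\in\mathbb N}$ list all pairs consisting of a Turing functional and some $W_j$. Requirement $R_e$ reads: "$\Psi_e^{X\oplus H}$ is not a $W^e$-avoiding total function." We want an infinite homogeneous $H$ satisfying all $R_e$.

**Finite approximations.** We use the convention that a computation of $t$ steps only queries numbers $<t$. For finite $F\ne\emptyset$ write $\Psi_e^F(m)\downarrow=v$ if $\Psi_e^{X\oplus F}(m)$ converges to $v$ within $\max F$ steps; for $F=\emptyset$ it never converges. For each $e$ this relation is decidable in $X$. Say that $F'$ *end-extends* $F$ if $F\subseteq F'$ and all elements of $F'\setminus F$ exceed all elements of $F$. For example, $\{1,4,6\}$ end-extends $\{1,4\}$ but not $\{1,6\}$. The following hold.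

1. If $F'$ end-extends $F$ and $\Psi_e^F(m)\downarrow=v$, then $\Psi_e^{F'}(m)\downarrow=v$. The computation takes at most $\max F$ steps, so it asks only about numbers below $\max F$, where $X\oplus F$ and $X\oplus F'$ agree; and $\max F\le\max F'$.
2. If $H$ is infinite and $\Psi_e^{X\oplus H}(m)\downarrow=v$, then $\Psi_e^F(m)\downarrow=v$ for every sufficiently long finite initial segment $F$ of $H$: it is enough that $\max F$ is at least the number of steps.
3. If $\Psi_e^F(m)\downarrow=v$ for a finite initial segment $F$ of $H$, then $\Psi_e^{X\oplus H}(m)=v$, for the same reason as in 1.

**Definition (meeting a requirement).** A finite set $F$ *meets* $R_e$ if there are $m,v$ with $\Psi_e^F(m)\downarrow=v$ and $(m,v)\in W^e$.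

For each $e$ this is a $\Sigma^0_1(X)$ property of $F$, and by 1 it is preserved by end-extension. By 3, if an initial segment of $H$ meets $R_e$, then $R_e$ holds for $H$. For example, if $\Psi_e$ is the functional that outputs $0$ on every input in a single step and $(7,0)\in W^e$, then every $F$ with $\max F\ge1$ meets $R_e$. The empty set meets nothing.

## 5. Mathias forcing, and why homogeneity cannot be searched for

The first thing to try is Mathias forcing. Keep a finite homogeneous $F$ and an infinite $X$-computable reservoir $Z$, with $\min Z$ beyond all components meeting $F$ (these are finite by (a)). Promise $F\subseteq H\subseteq F\cup Z$. To treat $R_e$, split into two cases.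

If for some $m$ no finite nonempty homogeneous $E\subseteq Z$ has $\Psi_e^{F\cup E}(m)\downarrow$, then divergence at $m$ is already forced by fact 2, and $R_e$ holds. Otherwise every $m$ has such an $E$. We would like to find one $X$-computably, output $f(m)=\Psi_e^{F\cup E}(m)$, and use that $X$ computes no $W^e$-avoiding function to obtain $m$ with $(m,f(m))\in W^e$; then $F\cup E$ meets $R_e$.

The argument stops at the words "find one $X$-computably". Homogeneity of a finite set is a $\Pi^0_1(X)$ property by Lemma 1, and under (†) the collection of finite homogeneous sets is not $X$-c.e. To see this, note that by (a) every finite homogeneous $E$ remains homogeneous when any sufficiently large $x$ is added. If the finite homogeneous sets were $X$-c.e., we could therefore search for $x_0$, then for $x_1>x_0$ with $\{x_0,x_1\}$ homogeneous, then for $x_2>x_1$ with $\{x_0,x_1,x_2\}$ homogeneous, and so on. This would produce an infinite $X$-computable homogeneous set, contrary to (†).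

There are two obvious repairs, and each breaks one half of the dichotomy. If we search over all finite $E\subseteq Z$, the set $E$ we find may contain opposed elements and be useless. If we search only over sets $E$ whose homogeneity has a positive certificate, namely sets of pairwise aligned elements, then the search is legitimate, but its failure at $m$ forces nothing. The reason is that pairwise aligned elements lie in a single component, all components are finite, and so the infinite set $H$ must use infinitely many components. Its initial segments are not of the form $F\cup E$ with $E$ pairwise aligned. We need certified sets in the positive case, and at the same time control over unions of pieces from several components in the negative case.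

## 6. Bipairs and joins

The certified objects come with both color classes recorded.

**Definition (bipair).** A *bipair* is an ordered pair $(A,B)$ of nonempty finite sets such that the elements of $A$ are pairwise aligned, the elements of $B$ are pairwise aligned, and each $a\in A$ is opposed to each $b\in B$. Its *sides* are $A$ and $B$. It is *beyond* $b$ if $\min(A\cup B)>b$.

The set of bipairs is $X$-c.e. Each side is a homogeneous set, and $A\cup B$ lies in a single component. On the path $0-1-2-3$, both $(\{0,2\},\{1,3\})$ and $(\{0\},\{3\})$ are bipairs.

**Lemma 3.** Let $(A,B),(A',B')$ be bipairs and suppose some $a\in A$ and $a'\in A'$ are opposed. Then all of $A$ is opposed to all of $A'$, and $(A\cup B',\,B\cup A')$ is a bipair.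

*Proof.* If $a_1\in A$ and $a_1'\in A'$, then $a_1$ is aligned with $a$, $a$ is opposed to $a'$, and $a'$ is aligned with $a_1'$; so $a_1$ and $a_1'$ are opposed. Next, $A$ is opposed to $A'$ and $A'$ to $B'$, so $A$ is aligned with $B'$, and $A\cup B'$ is pairwise aligned. Also $B$ is opposed to $A$ and $A$ to $A'$, so $B$ is aligned with $A'$, and $B\cup A'$ is pairwise aligned. Finally, $A$ is opposed to $B$ and to $A'$; since $B'$ is aligned with $A$, it is opposed to $B$ and to $A'$ too. So $A\cup B'$ is opposed to $B\cup A'$. $\square$

**Definition (join).** In the situation of Lemma 3, if moreover $\max(A\cup B)<\min(A'\cup B')$, the bipair $(A\cup B',B\cup A')$ is the *join* of the two. A set $M$ of bipairs is *closed under joins* if it contains every join of two of its members. It is *unbounded* if it has members beyond every $b$.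

**Example.** On the path $0-1-2-3$, the bipairs $(\{0\},\{1\})$ and $(\{3\},\{2\})$ have a join, because $0$ and $3$ are opposed and $1<2$. The join is $(\{0,2\},\{1,3\})$. The bipairs $(\{0\},\{1\})$ and $(\{2\},\{3\})$ have no join, because $0$ and $2$ are aligned.

Here is the point. Take bipairs $(A,B)$ and $(A',B')$, the second beyond the first. Before we know whether they lie in a common component, we cannot tell which of the four unions of a side of the first with a side of the second are homogeneous. If we ask that all four unions have some property preserved under end-extension, then a later discovery that $A$ and $A'$ are opposed does no harm. It produces a new certified bipair, the join, and its two sides $A\cup B'$ and $B\cup A'$ are among the four unions. And (b) guarantees that in an infinite computable sequence of bipairs such a discovery is made.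

## 7. Hitting $W$ in several coordinates, and the case of one requirement

When we have a bipair with convergent computations on both sides, the two sides generally give different values, and we want both to be bad values. This is what the next lemma is for.

**Lemma 4.** Suppose $W$ is $\Sigma^0_1(X)$ and $X$ computes no $W$-avoiding function. Let $K\ge1$ and let $g=(g_1,\dots,g_K):\mathbb N^K\to\mathbb N^K$ be total and $X$-computable. Then there is $\vec m=(m_1,\dots,m_K)$ with $(m_i,g_i(\vec m))\in W$ for all $1\le i\le K$.

*Proof.* By induction on $K$, for all $g$. For $K=1$, the function $g$ is total and $X$-computable, so it is not $W$-avoiding, which is the claim. Let $g:\mathbb N^{K+1}\to\mathbb N^{K+1}$. For each $m_1$, the induction hypothesis applied to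
$$(m_2,\dots,m_{K+1})\mapsto(g_2,\dots,g_{K+1})(m_1,m_2,\dots,m_{K+1})$$
gives $(m_2,\dots,m_{K+1})$ with $(m_i,g_i(\vec m))\in W$ for $2\le i\le K+1$. This condition is $\Sigma^0_1(X)$, so such a tuple can be found $X$-computably from $m_1$. Let $f(m_1)=g_1(\vec m)$ for the tuple found. Then $f$ is total and $X$-computable, so $(m_1,f(m_1))\in W$ for some $m_1$, and the corresponding $\vec m$ is as required. $\square$

Before the general construction, look at a single requirement $R_0$, starting from the empty set. Say that $F$ *converges on* a finite set $N$ if $\Psi_0^F(m)\downarrow$ for all $m\in N$. There are two cases.

In the first case, for all finite $N$ and all $b$ there is a bipair beyond $b$ both of whose sides converge on $N$. Given $m_1,m_2$, search for a bipair $(A,B)$ both of whose sides converge on $\{m_1,m_2\}$, and put $g(m_1,m_2)=(\Psi_0^A(m_1),\Psi_0^B(m_2))$. Lemma 4 with $K=2$ gives $m_1,m_2$ for which both sides of the bipair found meet $R_0$. We start $H$ with either side. This explains why we ask for convergence on a finite set of arguments rather than on a single one: each side needs its own $m_i$.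

In the second case, fix $N$ and $b$ such that no bipair beyond $b$ has both sides convergent on $N$. Try to compute an infinite sequence of bipairs $(A_i,B_i)$ beyond $b$, each beyond the previous ones, such that for $i<j$ all four unions of a side of $(A_i,B_i)$ with a side of $(A_j,B_j)$ converge on $N$. If we could, then by (b) two of the numbers $\min A_i$ would be opposed, and the join of the corresponding bipairs would be a bipair beyond $b$ with both sides convergent on $N$, a contradiction. So at some point there is a finite set $P$ of bipairs such that no bipair far enough out is convergent with all sides of $P$. Convergence persists, so for every bipair $(A',B')$ far enough out there is a side $C$ of a member of $P$, itself *not* convergent on $N$, such that $C\cup A'$ or $C\cup B'$ is not convergent on $N$. This is the hypothesis of the second case again, with the finite family of non-convergent sides $C$ in place of $\{\emptyset\}$, and we can repeat. We never learn which member of the family is the right one. But repeating forever gives a finitely branching tree of homogeneous sets none of which converges on $N$, and along an infinite path some $m\in N$ diverges.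

The general construction runs this for all requirements together. A set counts as bad if *some* active requirement converges on it throughout its set $N_e$. To be not bad then means that *every* active requirement has a divergence.

## 8. The forcing conditions

**Definition (active requirements, labelled sets).** Let $k\in\mathbb N$ and let $N=(N_e)_{e<k}$ be a sequence of finite sets. For a finite set $D$ let
$$u(D)=\{e<k: D\text{ does not meet }R_e\}.$$
A set $F$ end-extending $D$ is *$D$-labelled* (with respect to $k,N$) if there is $e\in u(D)$ with $\Psi_e^F(m)\downarrow$ for all $m\in N_e$.

**Example.** If $k=0$, nothing is labelled. If $k=1$ and $N_0=\{5\}$, then $u(\emptyset)=\{0\}$, and a finite set $F$ is $\emptyset$-labelled if and only if $\Psi_0^F(5)\downarrow$. If $k=1$ and $N_0=\emptyset$, then every end-extension of a $D$ not meeting $R_0$ is $D$-labelled, and no end-extension of a $D$ meeting $R_0$ is.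

We use three properties of labelling constantly.

(i) Given the finite set $u(D)$ as a parameter, being $D$-labelled is decidable in $X$.

(ii) If $F$ is $D$-labelled and $F'$ end-extends $F$, then $F'$ is $D$-labelled. This is fact 1 of Section 4.

(iii) If $D'$ end-extends $D$, then $u(D')\subseteq u(D)$, because meeting a requirement persists. So a $D'$-labelled set is $D$-labelled.

**Definition (condition).** A *condition* is $p=(\mathcal D,M,k,N)$ with $N=(N_e)_{e<k}$, such that:

1. $\mathcal D$ is a nonempty finite set of finite homogeneous sets.
2. $M$ is an $X$-c.e., unbounded set of bipairs, closed under joins.
3. For each $(A,B)\in M$, $\min(A\cup B)$ exceeds every element of every component meeting some $D\in\mathcal D$.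
4. $k\in\mathbb N$ and each $N_e$ ($e<k$) is a finite set of numbers.
5. There is **no** $(A,B)\in M$ such that for all $D\in\mathcal D$ both $D\cup A$ and $D\cup B$ are $D$-labelled.

By clause 3, $D\cup A$ and $D\cup B$ are proper end-extensions of $D$, so clause 5 makes sense. Clause 5 is called *non-goodness*.

**Example (the initial condition).** Let $\mathcal D=\{\emptyset\}$, let $M$ be the set of all bipairs, and let $k=0$. This is a condition. $M$ is closed under joins by Lemma 3. It is unbounded: by (b), the set $\{n:n>b\}$ contains opposed $x,y$, and $(\{x\},\{y\})$ is a bipair beyond $b$. Clause 3 is vacuous, and clause 5 holds because $M$ has no member with labelled sides, nothing being labelled for $k=0$.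

## 9. Extending every candidate while avoiding labels

The next lemma lengthens the members of $\mathcal D$ and makes every active requirement show a divergence on each of the new members. It is the general form of the second case in Section 7.

**Lemma 5.** Let $p=(\mathcal D,M,k,N)$ be a condition. There is a condition $p'=(\mathcal D',M',k,N)$ with $M'\subseteq M$ such that each $D'\in\mathcal D'$ has the form $D\cup C$ with $D\in\mathcal D$, $C$ a side of a member of $M$, and $D\cup C$ **not** $D$-labelled. In particular, $D'$ is a proper end-extension of $D$.

**Step 1: find a finite set of bipairs that cannot be continued.** We claim that there are a finite nonempty $P\subseteq M$ and a number $b\ge\max\bigcup_{(A,B)\in P}(A\cup B)$ such that no $(A',B')\in M$ beyond $b$ satisfies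

$$D\cup C\cup C'\text{ is }D\text{-labelled for all }D\in\mathcal D,\text{ all sides }C\text{ of members of }P,\text{ and both }C'\in\{A',B'\}. \tag{2}$$

Suppose the claim fails. Start with any $(A_0,B_0)\in M$. Having found $(A_0,B_0),\dots,(A_n,B_n)$, apply the failure of the claim to the set $P$ of these bipairs and to the maximum $b$ of all their elements: there is a member of $M$ beyond $b$ satisfying (2). Since $M$ is $X$-c.e. and labelling is decidable in $X$ given the finitely many finite sets $u(D)$, $D\in\mathcal D$, we can find one $X$-computably; let it be $(A_{n+1},B_{n+1})$. This gives an $X$-computable sequence in $M$ with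
$$\max(A_i\cup B_i)<\min(A_{i+1}\cup B_{i+1})$$
such that $D\cup C_i\cup C_j$ is $D$-labelled for all $i<j$, all $D\in\mathcal D$, all $C_i\in\{A_i,B_i\}$ and all $C_j\in\{A_j,B_j\}$.

Let $a_i=\min A_i$. The numbers $a_i$ increase with $i$, so $\{a_i:i\in\mathbb N\}$ is infinite and $X$-computable. By (b) there are $i<j$ with $a_i,a_j$ opposed. Then the join $(A_i\cup B_j,\;B_i\cup A_j)$ exists and is in $M$, because $M$ is closed under joins. For every $D\in\mathcal D$, both $D\cup A_i\cup B_j$ and $D\cup B_i\cup A_j$ are $D$-labelled. This contradicts clause 5 for $p$. So the claim holds. Fix $P$ and $b$.

**Step 2: define the new condition.** By (a) there is $b'\ge b$ bounding all elements of all components that meet some $D\cup C$ with $D\in\mathcal D$ and $C$ a side of a member of $P$. Let $M'=\{(A,B)\in M:(A,B)\text{ beyond }b'\}$ and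
$$\mathcal D'=\{D\cup C: D\in\mathcal D,\ C\text{ a side of a member of }P,\ D\cup C\text{ not }D\text{-labelled}\}.$$
The set $M'$ is $X$-c.e. and unbounded, and it is closed under joins, because a join of two bipairs beyond $b'$ is in $M$ and beyond $b'$. Clause 3 holds by the choice of $b'$, and clause 4 is unchanged. Each $D\cup C$ is homogeneous: no two elements of $D$ are opposed, the elements of $C$ are pairwise aligned, and by clause 3 for $p$ the set $C$ lies outside the components meeting $D$, so no element of $C$ is opposed to one of $D$. Also by clause 3 for $p$, and because $C\ne\emptyset$, $D\cup C$ properly end-extends $D$.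

**Step 3: non-goodness, and $\mathcal D'\ne\emptyset$.** Suppose $(A',B')\in M'$ is such that $D''\cup A'$ and $D''\cup B'$ are $D''$-labelled for all $D''\in\mathcal D'$; if $\mathcal D'=\emptyset$, this supposition holds vacuously for every $(A',B')\in M'$. Take any $D\in\mathcal D$, any side $C$ of a member of $P$, and $C'\in\{A',B'\}$. If $D\cup C$ is $D$-labelled, then so is its end-extension $D\cup C\cup C'$, by (ii). Otherwise $D\cup C\in\mathcal D'$, so $D\cup C\cup C'$ is $(D\cup C)$-labelled by supposition, hence $D$-labelled by (iii). So $(A',B')$, which is beyond $b'\ge b$, satisfies (2), contradicting the choice of $P,b$.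

Hence no member of $M'$ is as supposed, which is clause 5 for $p'$. If $\mathcal D'$ were empty, every member of the nonempty set $M'$ would be as supposed. So $\mathcal D'\ne\emptyset$, and $p'$ is a condition. $\square$

## 10. Bringing in the next requirement

This lemma raises $k$ to $k+1$. Either a finite set $N_k$ can be chosen on which good bipairs do not exist, so that $R_k$ will be handled by divergence, or all candidates can be made to meet $R_k$.

**Lemma 6.** Let $p=(\mathcal D,M,k,N)$ be a condition. There is a condition $p'=(\mathcal D',M',k+1,N')$ with $M'\subseteq M$ and $N'$ extending $N$, such that either $\mathcal D'=\mathcal D$, or $\mathcal D'$ is related to $\mathcal D$ as in Lemma 5.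

**Step 1: the case distinction.** For a finite set $N_*$, consider the following statement about $(A,B)\in M$, in which "$D$-labelled" is with respect to $k,N$.

For all $D\in\mathcal D$ and $C\in\{A,B\}$:
$$D\cup C\text{ is }D\text{-labelled, or }\bigl[D\text{ does not meet }R_k\text{ and }\Psi_k^{D\cup C}(m)\downarrow\text{ for all }m\in N_*\bigr]. \tag{3}$$

If we put $N_k=N_*$, then (3) says exactly that both sides of $(A,B)$, added to any $D\in\mathcal D$, give $D$-labelled sets with respect to $k+1$ and $(N_e)_{e\le k}$.

**Step 2, Case 1: there are $N_*$ and $b$ such that no $(A,B)\in M$ beyond $b$ satisfies (3).** Let $N_k=N_*$, $M'=\{(A,B)\in M:(A,B)\text{ beyond }b\}$ and $\mathcal D'=\mathcal D$. By the remark just made, non-goodness for $k+1$ is the case hypothesis. Clauses 1, 3 and 4 are clear, and for clause 2, $M'$ is $X$-c.e., unbounded and closed under joins as before.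

**Step 3, Case 2: otherwise; make both sides meet $R_k$.** Now for all finite $N_*$ and all $b$ there is $(A,B)\in M$ beyond $b$ satisfying (3). Let $K=2|\mathcal D|$ and index the pairs ($D\in\mathcal D$, choice of first or second side) by $i=1,\dots,K$. Fix $b$. Given $\vec m\in\mathbb N^K$, search $X$-computably for $(A,B)\in M$ beyond $b$ such that each $D\cup C$ ($D\in\mathcal D$, $C\in\{A,B\}$) is $D$-labelled or satisfies $\Psi_k^{D\cup C}(m)\downarrow$ for all $m\in\{m_1,\dots,m_K\}$. In this search we have dropped the clause "$D$ does not meet $R_k$" from (3), which only makes it easier to succeed. The case hypothesis with $N_*=\{m_1,\dots,m_K\}$ shows that the search does succeed.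

For the bipair found, let $g_i(\vec m)=\Psi_k^{D\cup C}(m_i)$ if this converges, where $D$ and the choice of the side $C$ are given by the $i$-th index, and $g_i(\vec m)=0$ otherwise. Convergence here is decidable in $X$, so $g$ is total and $X$-computable. Since $X$ computes no $W^k$-avoiding function, Lemma 4 gives $\vec m$ with $(m_i,g_i(\vec m))\in W^k$ for all $1\le i\le K$. Consider the $(A,B)$ found for this $\vec m$ and the set $D\cup C$ with index $i$. Either $D\cup C$ is $D$-labelled, or $\Psi_k^{D\cup C}(m_i)\downarrow=g_i(\vec m)$ with $(m_i,g_i(\vec m))\in W^k$, so that $D\cup C$ meets $R_k$.

**Step 4: thin out $M$.** Since $b$ was arbitrary, the set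
$$M^*=\{(A,B)\in M:\ \forall D\in\mathcal D\ \forall C\in\{A,B\}\ (D\cup C\text{ is }D\text{-labelled or meets }R_k)\}$$
is unbounded. It is $X$-c.e., because $M$ is, labelling is decidable in $X$ from finite parameters, and meeting $R_k$ is $\Sigma^0_1(X)$. It is closed under joins: let $(A\cup B',B\cup A')$ be the join of $(A,B)$ and $(A',B')$ in $M^*$. It is in $M$. The set $D\cup A\cup B'$ end-extends $D\cup A$, the set $D\cup B\cup A'$ end-extends $D\cup B$, and both alternatives, being $D$-labelled and meeting $R_k$, persist under end-extension. So $(\mathcal D,M^*,k,N)$ is a condition; clauses 3 and 5 are inherited because $M^*\subseteq M$.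

**Step 5: discard the labelled sides.** Apply Lemma 5 to $(\mathcal D,M^*,k,N)$ to get a condition $(\mathcal D',M',k,N)$. Each $D'\in\mathcal D'$ is some $D\cup C$ with $C$ a side of a member of $M^*$ and $D\cup C$ not $D$-labelled. By the definition of $M^*$, $D'$ meets $R_k$. Put $N_k=\emptyset$. As each $D'\in\mathcal D'$ meets $R_k$, we have $k\notin u(D')$ even when $u$ is computed with $k+1$. So $u(D')$, and hence being $D'$-labelled, is unchanged when $k$ is replaced by $k+1$, and clause 5 stays true. Thus $(\mathcal D',M',k+1,N')$ is a condition. $\square$

## 11. A path through the candidates

**Construction of $H$.** Starting from the initial condition $p_0$, apply Lemmas 6 and 5 alternately. We obtain $p_s=(\mathcal D_s,M_s,k_s,(N_e)_{e<k_s})$ with $k_s\to\infty$, and the sets $N_e$ never change once defined. Every $D'\in\mathcal D_{s+1}$ has a parent $D\in\mathcal D_s$ which it equals or end-extends. At the steps where Lemma 5 is applied in the alternation, choose the parent as in that lemma, so that $D'$ properly end-extends $D$ and is not $D$-labelled with respect to $k_s,N$.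

The sequences $(D_0,\dots,D_s)$ with $D_i\in\mathcal D_i$ and each $D_i$ the parent of $D_{i+1}$ form a finitely branching tree. It is infinite, because each $\mathcal D_s$ is nonempty and each of its members has an ancestor at every earlier level. By König's lemma there is an infinite path $D_0\subseteq D_1\subseteq\cdots$. Let $H=\bigcup_sD_s$.

**$H$ is infinite and homogeneous.** The sets $D_s$ grow properly at infinitely many steps, so $H$ is infinite. Each $D_{s+1}$ equals or end-extends $D_s$, so each $D_s$ is an initial segment of $H$. Two opposed elements of $H$ would both lie in some $D_s$, which is homogeneous; so $H$ is homogeneous by Lemma 1.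

**$H$ satisfies every $R_e$.** Fix $e$. If some $D_s$ meets $R_e$, then $R_e$ holds, as noted in Section 4. Otherwise $e\in u(D_s)$, computed with $k_s$, whenever $k_s>e$. At each Lemma 5 step $s$ with $k_s>e$, the set $D_{s+1}$ is not $D_s$-labelled, so some $m\in N_e$ has $\Psi_e^{D_{s+1}}(m)\uparrow$. There are infinitely many such steps and $N_e$ is finite, so one $m\in N_e$ occurs infinitely often. Since convergence is preserved by end-extension, $\Psi_e^{D_s}(m)\uparrow$ for all $s$. The $D_s$ are arbitrarily long initial segments of $H$, so by fact 2 of Section 4, $\Psi_e^{X\oplus H}(m)\uparrow$. Hence $\Psi_e^{X\oplus H}$ is not total and $R_e$ holds.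

All $R_e$ hold, so for no $j$ does $X\oplus H$ compute a $W_j$-avoiding function. The last sentence of Theorem A is the case in which every $W_j$ is $\{(n,v):\varphi_n(n)\downarrow=v\}$. This proves Theorem A, and with it Theorem B. $\blacksquare$

## 12. Adding cohesive sets

The remaining two sections are a supplement, not needed for the answer. They use two more principles.

**Definition ($\mathsf{COH}$).** For sets $C,R$ write $C\subseteq^*R$ if $C\setminus R$ is finite. $\mathsf{COH}$ says that for every sequence of sets $(R_i)_{i\in\mathbb N}$ there is an infinite $C$ such that for all $i$, $C\subseteq^*R_i$ or $C\subseteq^*\overline{R_i}$.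

**Example.** If $R_i$ is the set of numbers whose $i$-th binary digit is $1$, then $C=\{2^n:n\in\mathbb N\}$ is a solution, because $C\cap R_i=\{2^i\}$.

**Definition ($\mathsf{WWKL}$).** $\mathsf{WWKL}$ says that every tree $T\subseteq2^{<\mathbb N}$ of positive measure, meaning that the fraction of strings of length $n$ that lie in $T$ is bounded below by a positive rational, has an infinite path.

**Example.** The tree of Lemma 2 has positive measure, by (1). The tree of all strings of the form $00\cdots0$ does not.

**Theorem C.**
1. There is an $\omega$-model of $\mathsf{RCOLOR}_2+\mathsf{COH}$ in which $\mathsf{DNR}$ (hence also $\mathsf{WWKL}$, $\mathsf{RWKL}$, and $\mathsf{RCOLOR}_k$ for $k\ge3$) fails.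
2. There is an $\omega$-model of $\mathsf{WWKL}$ (hence of $\mathsf{DNR}$) in which $\mathsf{RCOLOR}_2$ fails.

Hence $\mathsf{RCOLOR}_2$ is incomparable with each of $\mathsf{DNR}$ and $\mathsf{WWKL}$ over $\mathsf{RCA}_0$, and lies strictly between $\mathsf{RCA}_0$ and $\mathsf{RWKL}$.

The "hence" in the last sentence is read off as follows. The model in part 1 shows that $\mathsf{RCOLOR}_2$ implies neither $\mathsf{DNR}$ nor $\mathsf{WWKL}$ nor $\mathsf{RWKL}$. The model in part 2 shows that neither $\mathsf{DNR}$ nor $\mathsf{WWKL}$ implies $\mathsf{RCOLOR}_2$, and in particular that $\mathsf{RCA}_0$ does not prove $\mathsf{RCOLOR}_2$. And $\mathsf{RWKL}\to\mathsf{RCOLOR}_2$ is background.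

For part 1, the Mathias forcing of Section 5 works without change, because now every finite subset of the reservoir is a legitimate extension. The result that $\mathsf{COH}$ does not imply $\mathsf{DNR}$ is due to Hirschfeldt, Jockusch, Kjos-Hanssen, Lempp and Slaman; here is a short argument.

**Lemma 7.** If $X$ computes no DNC function and $(R_i)_i\le_TX$ is a sequence of sets, there is an infinite $C$ with $C\subseteq^*R_i$ or $C\subseteq^*\overline{R_i}$ for all $i$ such that $X\oplus C$ computes no DNC function.

*Proof.* Use pairs $(F,Z)$ with $F$ finite, $Z$ infinite and $X$-computable, and $\max F<\min Z$ (no requirement if $F=\emptyset$). An extension of $(F,Z)$ is a pair $(F\cup E,Z')$ with $E\subseteq Z$ finite and $Z'\subseteq Z$. Starting from $(\emptyset,\mathbb N)$, build a descending sequence of pairs that performs each of the following tasks, the first for every $i$, the second infinitely often, the third for every functional $\Phi$. Let $C$ be the union of the first coordinates.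

For $R_i$: replace $Z$ by whichever of $Z\cap R_i$, $Z\setminus R_i$ is infinite. It is $X$-computable. From then on all new elements of $C$ come from it, so $C\subseteq^*R_i$ or $C\subseteq^*\overline{R_i}$.

For infinitude of $C$: move $\min Z$ into $F$ and delete it from $Z$.

For a functional $\Phi$, with the finite-set convention of Section 4: suppose first that for some $m$ no finite nonempty $E\subseteq Z$ has $\Phi^{F\cup E}(m)\downarrow$. Then do nothing. Every sufficiently long initial segment of $C$ has the form $F\cup E$ with $E\subseteq Z$ finite and nonempty, so $\Phi^{X\oplus C}(m)\uparrow$ by fact 2 of Section 4. Otherwise the function sending $m$ to the value $\Phi^{F\cup E}(m)$ for the first such $E$ found is total and $X$-computable. It is not DNC, so its value equals $\varphi_m(m)$ for some $m$. Extend to $(F\cup E,\{z\in Z:z>\max E\})$ for the corresponding $E$. Then $F\cup E$ is an initial segment of $C$, so $\Phi^{X\oplus C}(m)=\varphi_m(m)$ by fact 3. In either case $\Phi^{X\oplus C}$ is not a DNC function. $\square$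

**Proof of Theorem C(1).** Iterate as in Section 3, alternating the two kinds of step. Let $X_0=\emptyset$. Given $X_{2s}$ computing no DNC function, let $X_{2s+1}=X_{2s}\oplus H_s$, where $H_s$ is obtained from Theorem A for the graph $G_s$; then let $X_{2s+2}=X_{2s+1}\oplus C_s$, where $C_s$ is obtained from Lemma 7 for a sequence of sets computable from $X_{2s+1}$. With $s\mapsto(r,i)$ as in Section 3, $G_s$ is the $i$-th graph computable from $X_r$ if this is infinite and locally 2-colorable, and the edgeless graph otherwise. The sequence of sets is the $i$-th one computable from $X_r$ if this is defined, and the constant sequence $\emptyset$ otherwise. In the $\omega$-model with second-order part $\{Z:\exists s\ Z\le_TX_s\}$, $\mathsf{RCOLOR}_2+\mathsf{COH}$ holds and there is no DNC function. So $\mathsf{DNR}$ fails. $\mathsf{RWKL}$ fails by Lemma 2. $\mathsf{RCOLOR}_k$ for $k\ge3$ fails because it is equivalent to $\mathsf{RWKL}$. $\mathsf{WWKL}$ fails because $\mathsf{RCA}_0\vdash\mathsf{WWKL}\to\mathsf{DNR}$ (Giusto–Simpson). $\blacksquare$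

## 13. A computable graph whose homogeneous sets almost no oracle computes

That measure-theoretic principles do not yield $\mathsf{RCOLOR}_2$ was known, from work of Bienvenu–Patey–Shafer and Patey; here is a short proof. It upgrades Example 1: instead of one c.e. set, each action has to defeat a large set of oracles at once.

**Lemma 8.** There is a computable locally 2-colorable graph $G$ on $\mathbb N$ such that $\{Y:Y\text{ computes an infinite homogeneous set for }G\}$ has measure $0$.

**Step 1: reduce to a bound for each functional.** Let $\mu_e$ be the measure of the set of $Y$ such that $\Phi_e^Y$ is the characteristic function of an infinite homogeneous set for $G$. If the class in the lemma had positive measure, then by countable additivity some $\mu_e$ would be positive. By the Lebesgue density theorem there would be $\sigma$ such that the functional $Y\mapsto\Phi_e^{\sigma Y}$, which has some index $e'$, satisfies $\mu_{e'}>0.9$. So it suffices to ensure $\mu_e\le0.9$ for all $e$.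

**Step 2: the construction.** $G_0$ is the graph on $\mathbb N$ with no edges. At stage $s$, let $\mathcal U_{e,s}$ be the set of $Y$ for which there are $x_1<x_2<s$ with $\Phi_{e,s}^Y(x_1)=\Phi_{e,s}^Y(x_2)=1$ lying in different components of $G_s$, both components having minimum $\ge e$. Computations of $s$ steps query only numbers below $s$, so $\mathcal U_{e,s}$ is clopen and its measure can be computed. If there is $e\le s$ that has not acted and has $\mu(\mathcal U_{e,s})>0.9$, let the least such $e$ act, as follows; otherwise $G_{s+1}=G_s$.

For $Y\in\mathcal U_{e,s}$ let $(x_1(Y),x_2(Y))$ be the lexicographically least witness, and let $\mathcal K$ be the finite set of components containing such witnesses. Fix a 2-coloring $c_s$ of $G_s$. For $\varepsilon:\mathcal K\to\{0,1\}$ let $c'$ be the coloring with $c'(x)=c_s(x)+\varepsilon(K)\bmod2$ for $x\in K\in\mathcal K$ and $c'=c_s$ elsewhere. It is a 2-coloring of $G_s$, since colors are flipped on whole components. Choose $\varepsilon$ uniformly at random. For each fixed $Y\in\mathcal U_{e,s}$, the two witnesses lie in two different members of $\mathcal K$, whose flips are independent, so $c'(x_1(Y))=c'(x_2(Y))$ has probability $\frac12$. Averaging over $\varepsilon$, some $\varepsilon$ satisfies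
$$\mu\{Y\in\mathcal U_{e,s}:c'(x_1(Y))\ne c'(x_2(Y))\}\ \ge\ \tfrac12\mu(\mathcal U_{e,s})\ >\ 0.45. \tag{4}$$
Fix one; it can be found by trying all of them.

Now make this coloring permanent on $\bigcup\mathcal K$. Choose representatives $r_K\in K$ and some $K_0\in\mathcal K$. For each other $K\in\mathcal K$ join $r_{K_0}$ to $r_K$ by a path through new vertices, larger than $s$ and than all numbers used so far (in particular larger than every endpoint of an edge of $G_s$ and different from the new vertices chosen for other $K$): one new vertex if $c'(r_{K_0})=c'(r_K)$, two otherwise. The new vertices were isolated in $G_s$ and are not in $\bigcup\mathcal K$, since each member of $\mathcal K$ contains a number below $s$. A single new vertex is given the color different from the common color of its two neighbors. Two new vertices on a path are given the colors different from those of the neighboring representatives, and these two colors are different from each other. So $G_{s+1}$ is bipartite, with a 2-coloring agreeing with $c'$ on $\bigcup\mathcal K$, and all of $\bigcup\mathcal K$ is in one component of $G_{s+1}$.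

**Step 3: $G$ is computable and locally 2-colorable.** Let $G=\bigcup_sG_s$. Every stage is effective, and the larger endpoint $y$ of any edge is new at the stage $s<y$ when the edge is added; so an edge with larger endpoint $y$ is in $G$ if and only if it is in $G_y$, and $G$ is computable. It is locally 2-colorable since each $G_s$ is bipartite.

**Step 4: components of $G$ are finite.** As in Example 1, each $e$ acts at most once, and the component of $v$ always has minimum $\le v$. So, apart from $v$ being introduced as a new vertex, which happens at most once, the component of $v$ is enlarged only by actions of $e\le v$. Each action adds finitely many vertices to it.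

**Step 5: an action defeats many oracles.** If $e$ acts at $s$, then for the set of $Y$ in (4), of measure $>0.45$, the elements $x_1(Y),x_2(Y)$ lie in one component of $G_{s+1}$ and have different colors in a 2-coloring of it. So they are opposed in $G$, while $\Phi_e^Y$ takes value $1$ on both. For these $Y$, $\Phi_e^Y$ is not the characteristic function of a homogeneous set. So $\mu_e\le0.55$.

**Step 6: every dangerous functional acts.** Suppose $\mu_e>0.9$. Let $Y$ be such that $\Phi_e^Y$ gives an infinite homogeneous set. Components of $G$ are finite and only finitely many have minimum $<e$, so this set has two elements in different components of $G$ with minimum $\ge e$. Since components of $G_s$ are contained in components of $G$, these two elements lie in different components, with minimum $\ge e$, of every $G_s$. So $Y\in\mathcal U_{e,s}$ for all sufficiently large $s$. Hence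
$$\mu\Big(\bigcup_t\bigcap_{s\ge t}\mathcal U_{e,s}\Big)>0.9,$$
and by continuity of measure $\mu(\bigcap_{s\ge t}\mathcal U_{e,s})>0.9$ for some $t$, so $\mu(\mathcal U_{e,s})>0.9$ for all large $s$. So $e$ acts, at the latest once the finitely many smaller indices have finished acting, and then $\mu_e\le0.55$ by Step 5, a contradiction. Thus $\mu_e\le0.9$ for all $e$, and the lemma follows from Step 1. $\square$

**Proof of Theorem C(2).** Choose a Martin-Löf random $Y=\bigoplus_nY_n$ that computes no infinite homogeneous set for the graph $G$ of Lemma 8; almost every $Y$ qualifies. Let $\mathcal I=\{Z:\exists n\ Z\le_TY_0\oplus\cdots\oplus Y_n\}$, a Turing ideal. By van Lambalgen's theorem, $Y_{n+1}$ is Martin-Löf random relative to $Y_0\oplus\cdots\oplus Y_n$.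

Let $T\in\mathcal I$ be a tree of positive measure, and take $n$ with $T\le_TY_0\oplus\cdots\oplus Y_n$. The paths of $T$ form a $\Pi^0_1(T)$ class of positive measure, and $Y_{n+1}$ is random relative to $T$. By Kučera's theorem, every $\Pi^0_1(Z)$ class of positive measure contains a tail of each sequence that is Martin-Löf random relative to $Z$. So a tail of $Y_{n+1}$ is a path through $T$, and it is in $\mathcal I$. Hence the $\omega$-model with second-order part $\mathcal I$ satisfies $\mathsf{WWKL}$, and therefore also $\mathsf{DNR}$, by the implication $\mathsf{RCA}_0\vdash\mathsf{WWKL}\to\mathsf{DNR}$ quoted in Section 12. Every member of $\mathcal I$ is computable from $Y$, so the computable graph $G\in\mathcal I$ has no infinite homogeneous set in $\mathcal I$, and $\mathsf{RCOLOR}_2$ fails. $\blacksquare$
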